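\title{The orbit category coincides with the cluster category exactly for piecewise hereditary algebras}

\begin{abstract}
Let $\Lambda$ be a $\tau_2$-finite algebra of global dimension at most $2$ over an algebraically closed field. We prove that the natural functor from the orbit category $\mathcal D^b(\Lambda)/\mathbb S_2$ to the cluster category $\mathcal C_\Lambda$ is dense if and only if $\Lambda$ is piecewise hereditary. Density forces every finite-dimensional module over the tensor algebra of $\operatorname{Ext}^2_\Lambda(D\Lambda,\Lambda)$ to be gradable. We show that this property, formulated for hearts of t-structures, excludes certain cycles of indecomposable objects and survives suitable tilts. The tilts move any finite set of indecomposable complexes into shifts of one heart, and this produces a hereditary heart in $\mathcal D^b(\Lambda)$.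
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Throughout, $k$ is an algebraically closed field of arbitrary characteristic, $D=\operatorname{Hom}_k(-,k)$, and $\Lambda$ is a finite-dimensional $k$-algebra with $\operatorname{gl.dim}\Lambda\le 2$. Modules are finitely generated right modules unless stated otherwise, and $\mathcal D=\mathcal D^b(\Lambda)$ is the bounded derived category of $\operatorname{mod}\Lambda$. It has the Serre functor $\mathbb S=-\otimes^{\mathbf L}_\Lambda D\Lambda$. Put
\[
\mathbb S_2=\mathbb S[-2],\qquad \Theta=\mathbb S_2^{-1},\qquad B=\operatorname{Ext}^2_\Lambda(D\Lambda,\Lambda),\qquad J=T_\Lambda B=\bigoplus_{p\ge0}B^{\otimes_\Lambda p},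
\]
and let $\tau_2=H^0(\mathbb S_2)=\operatorname{Tor}_2^\Lambda(-,D\Lambda)$ and $\tau_2^-=H^0(\Theta)=\operatorname{Ext}^2_\Lambda(D\Lambda,-)$ be the induced endofunctors of $\operatorname{mod}\Lambda$. The algebra $\Lambda$ is \emph{$\tau_2$-finite} if the tensor algebra $J$ is finite-dimensional; equivalently, if $\tau_2^-$ is nilpotent, or equivalently if $\tau_2$ is nilpotent.

The \emph{orbit category} $\mathcal D/\mathbb S_2$ has the objects of $\mathcal D$ and the morphism spaces $\bigoplus_{p\in\mathbb Z}\operatorname{Hom}_{\mathcal D}(X,\Theta^pY)$; the composite of $f\colon X\to\Theta^pY$ and $g\colon Y\to\Theta^qZ$ is $\Theta^p(g)f$. It need not be triangulated. For $\tau_2$-finite $\Lambda$, the \emph{cluster category} $\mathcal C_\Lambda$ is the triangulated hull of the orbit category in the sense of Keller. We use only the following about it: $\mathcal C_\Lambda$ is triangulated, there is a natural fully faithful functor $\mathcal D/\mathbb S_2\to\mathcal C_\Lambda$, and the composite $\pi\colon\mathcal D\to\mathcal D/\mathbb S_2\to\mathcal C_\Lambda$ is a triangle functor. The orbit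 category \emph{coincides} with the cluster category if $\mathcal D/\mathbb S_2\to\mathcal C_\Lambda$ is dense, that is, if every object of $\mathcal C_\Lambda$ is isomorphic to some $\pi X$.

What can go wrong is visible on cones. A morphism $\pi X\to\pi Y$ is a finite sum of homogeneous components $X\to\Theta^pY$. If it is homogeneous, given by one map $f$, then its cone is $\pi(\operatorname{cone}f)$, because $\pi\Theta^pY\cong\pi Y$. A sum of components of different degrees has a cone in $\mathcal C_\Lambda$, but $\mathcal D$ offers no evident candidate for it.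

The algebra $\Lambda$ is \emph{piecewise hereditary} if $\mathcal D$ is triangle equivalent to $\mathcal D^b(\mathcal H)$ for a hereditary abelian category $\mathcal H$, that is, one whose Yoneda groups $\operatorname{Ext}^n_{\mathcal H}$ vanish for $n\ge2$. A theorem of Keller says that for piecewise hereditary $\Lambda$ (in the setting above) the orbit category coincides with the cluster category. The conjecture posed in the paper \cite{AO} of Amiot and Oppermann is that the converse holds. We prove it.

\begin{theorem}\label{thm:main}
Let $\Lambda$ be $\tau_2$-finite with $\operatorname{gl.dim}\Lambda\le2$. Then $\mathcal D^b(\Lambda)/\mathbb S_2\to\mathcal C_\Lambda$ is dense if and only if $\Lambda$ is piecewise hereditary.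
\end{theorem}

The proof gives more. A finite-dimensional $J$-module $M$ is \emph{gradable} if $M=\bigoplus_{p\in\mathbb Z}M_p$ for $\Lambda$-submodules $M_p$ with $M_pB\subset M_{p+1}$. A \emph{path} in $\mathcal D$ is a sequence $X_0,\dots,X_n$ $(n\ge0)$ of indecomposable objects such that, for each $i$, either $\operatorname{Hom}(X_i,X_{i+1})\neq0$ or $X_{i+1}\cong X_i[1]$.

\begin{theorem}\label{thm:refined}
Let $\Lambda$ be a finite-dimensional $k$-algebra with $\operatorname{gl.dim}\Lambda\le2$, not assumed $\tau_2$-finite. The following are equivalent.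
\begin{itemize}
\item[(a)] $\Lambda$ is piecewise hereditary.
\item[(b)] Every finite-dimensional module over $T_\Lambda\operatorname{Ext}^2_\Lambda(D\Lambda,\Lambda)$ is gradable.
\item[(c)] No indecomposable $X\in\mathcal D^b(\Lambda)$ admits a path to $X[-1]$.
\item[(d)] $\Lambda$ is $\tau_2$-finite and $\mathcal D^b(\Lambda)/\mathbb S_2\to\mathcal C_\Lambda$ is dense.
\item[(e)] $\Lambda$ is $\tau_2$-finite and the cone in $\mathcal C_\Lambda$ of every morphism between objects of $\operatorname{add}\pi\Lambda$ lies in the essential image of $\mathcal D^b(\Lambda)$.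
\end{itemize}
\end{theorem}

Theorem~\ref{thm:main} is the equivalence of (a) and (d) for $\tau_2$-finite $\Lambda$. Keller's theorem enters only in (a)$\Rightarrow$(d).

\subsection{The method}

If $\mathcal D=\mathcal D^b(\mathcal H)$ with $\mathcal H$ hereditary, then $\mathcal D$ is layered: each indecomposable object lies in one layer $\mathcal H[s]$, and nonzero maps never go down. The task is to recover such a layering from density, a hypothesis in which $\mathcal H$ does not appear.

The first step turns density into a statement about modules. One has $\operatorname{End}(\pi\Lambda)=J$, every finite-dimensional $J$-module has the form $\operatorname{Hom}(\pi\Lambda,Z)$, and $\operatorname{Hom}(\pi\Lambda,\pi X)$ is graded by the definition of the orbit category (Section~\ref{sec:grad}). A $J$-module is a $\Lambda$-module $M$ with a map $\Theta M\to M$, so gradability makes sense with any heart $\mathcal A\subset\mathcal D$ in place of $\operatorname{mod}\Lambda$. We call a heart good if it has this property and has no extensions of degree $\ge3$ (Section~\ref{sec:good}). By Serre duality, maps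 $\Theta M\to N$ are dual to extensions of degree $2$, so gradability restricts exactly the extensions that keep $\mathcal A$ from being hereditary. It forbids cycles of indecomposable objects formed from maps and degree-two extensions (Section~\ref{sec:cycles}). The absence of cycles allows us to tilt $\mathcal A$ so that a given degree-two extension becomes a degree-one extension, and the new heart is again good (Sections~\ref{sec:tilt} and~\ref{sec:survive}). Finitely many tilts bring any finite set of indecomposable objects into shifts of a single heart, which gives (c) (Section~\ref{sec:pure}). Finally, the objects reachable by paths from a fixed indecomposable object define a t-structure with hereditary heart (Section~\ref{sec:hered}).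

\section{Preliminaries}\label{sec:prelim}

\subsection{Krull--Schmidt categories}

A $k$-linear additive category with finite-dimensional morphism spaces and split idempotents is Krull--Schmidt: every object is a finite direct sum of objects with local endomorphism ring, uniquely up to isomorphism and order, and an indecomposable summand of such a sum is isomorphic to one of its terms. The category $\mathcal D$ is of this kind. We write $\nu(X)$ for the number of indecomposable summands of $X$.

\begin{lemma}\label{lem:diag}
Let $X_1,\dots,X_n$ be pairwise non-isomorphic indecomposable objects and $a$ an automorphism of $\bigoplus X_i$. Then the diagonal entries $a_{ii}$ are automorphisms.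
\end{lemma}

\begin{proof}
We have $1_{X_i}=\sum_l a_{il}(a^{-1})_{li}$. A term with $l\ne i$ factors through $X_l\not\cong X_i$, so it lies in the radical of the local ring $\operatorname{End}(X_i)$. Hence $a_{ii}(a^{-1})_{ii}$ is invertible, and $a_{ii}$ is not in the radical.
\end{proof}

\subsection{t-structures}

A \emph{t-structure} on $\mathcal D$ is a pair $(\mathcal D^{\le0},\mathcal D^{\ge0})$ of isomorphism-closed full subcategories such that, with $\mathcal D^{\le i}=\mathcal D^{\le0}[-i]$ and $\mathcal D^{\ge i}=\mathcal D^{\ge0}[-i]$, one has $\mathcal D^{\le0}\subset\mathcal D^{\le1}$, $\mathcal D^{\ge1}\subset\mathcal D^{\ge0}$, $\operatorname{Hom}(\mathcal D^{\le0},\mathcal D^{\ge1})=0$, and every $X$ lies in a triangle $X'\to X\to X''\to X'[1]$ with $X'\in\mathcal D^{\le0}$, $X''\in\mathcal D^{\ge1}$. It is \emph{bounded} if every object lies in $\mathcal D^{\le i}\cap\mathcal D^{\ge -i}$ for some $i$. Its \emph{heart} is $\mathcal A=\mathcal D^{\le0}\cap\mathcal D^{\ge0}$. In this paper ``heart'' always means the heart of a bounded t-structure on $\mathcal D$; the basic example is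 $\operatorname{mod}\Lambda$. We write $\tau^{\le i},\tau^{\ge i}$ for the truncation functors and $H^i=H^i_{\mathcal A}\colon\mathcal D\to\mathcal A$ for cohomology, and we use the following textbook facts.
\begin{itemize}
\item[(T1)] $\mathcal A$ is abelian and closed under extensions and direct summands in $\mathcal D$; in particular it is Krull--Schmidt. Its short exact sequences are the triangles with three terms in $\mathcal A$, and sending a sequence to its connecting map identifies $\operatorname{Ext}^1_{\mathcal A}(C,A)$ with $\operatorname{Hom}_{\mathcal D}(C,A[1])$, naturally in $A$ and $C$. Triangles give long exact sequences of the $H^i$.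
\item[(T2)] $\operatorname{Hom}(\mathcal A,\mathcal A[i])=0$ for $i<0$.
\item[(T3)] The triangle $\tau^{\le i}X\to X\to\tau^{\ge i+1}X\to(\tau^{\le i}X)[1]$ is natural in $X$, including its last map, and every triangle $X'\to X\to X''\to X'[1]$ with $X'\in\mathcal D^{\le i}$, $X''\in\mathcal D^{\ge i+1}$ is isomorphic to it.
\item[(T4)] Every $X$ is an iterated extension of finitely many objects $H^i(X)[-i]$. Moreover $X\in\mathcal D^{\le0}$ if and only if $\operatorname{Hom}(X,\mathcal A[i])=0$ for all $i<0$, and $X\in\mathcal D^{\ge0}$ if and only if $\operatorname{Hom}(\mathcal A[i],X)=0$ for all $i>0$.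
\end{itemize}
An indecomposable $Y\in\mathcal D$ is \emph{pure} for $\mathcal A$ if $Y\in\mathcal A[s]$ for some $s$; this $s$ is then unique.

\subsection{Hereditary hearts}

The next lemma restates piecewise heredity inside $\mathcal D$.

\begin{lemma}\label{lem:heredheart}
The algebra $\Lambda$ is piecewise hereditary if and only if there is a heart $\mathcal H\subset\mathcal D$ with $\operatorname{Hom}(\mathcal H,\mathcal H[n])=0$ for all $n\ge2$. For such a heart, every indecomposable $Y$ lies in $\mathcal H[s(Y)]$ for a unique integer $s(Y)$, and $\operatorname{Hom}(Y,Y')\ne0$ implies $s(Y')-s(Y)\in\{0,1\}$.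
\end{lemma}

\begin{proof}
If $\mathcal D\simeq\mathcal D^b(\mathcal H)$ with $\mathcal H$ hereditary, transport the standard t-structure; in $\mathcal D^b(\mathcal H)$ one has $\operatorname{Hom}(A,A'[n])=\operatorname{Ext}^n_{\mathcal H}(A,A')$.

Conversely, let $\mathcal H$ be a heart with the stated vanishing. We first show that $\mathcal H$ is hereditary. A class in $\operatorname{Ext}^2_{\mathcal H}(A,A')$ is a Yoneda product $e_1e_2$, where $e_1$ is the class of a sequence $0\to A'\to E\xrightarrow{\,g\,}I\to0$ and $e_2\in\operatorname{Ext}^1_{\mathcal H}(A,I)=\operatorname{Hom}(A,I[1])$. The triangle $E[1]\to I[1]\to A'[2]\to E[2]$ and $\operatorname{Hom}(A,A'[2])=0$ show that $e_2=ge$ for some $e\in\operatorname{Ext}^1_{\mathcal H}(A,E)$. The pullback $e_1g$ of $e_1$ along $g$ splits, so $e_1e_2=(e_1g)e=0$. Every class of degree $n\ge2$ is a product with a factor of degree $2$, so $\operatorname{Ext}^n_{\mathcal H}=0$ for $n\ge2$.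

By \cite[\S3.1]{BBD} there is a t-exact triangle functor $\mathcal D^b(\mathcal H)\to\mathcal D$ extending the inclusion of $\mathcal H$. It is bijective on $\operatorname{Hom}(A,A'[n])$ for $A,A'\in\mathcal H$: for $n=0$ by construction, for $n=1$ by (T1), and for all other $n$ both sides vanish. Induction on the number of nonzero cohomology objects of source and target, with the five lemma, shows that it is fully faithful. Its essential image is then a triangulated subcategory containing $\mathcal H$, which is $\mathcal D$ by (T4).

For the last statement let $u$ be the top degree in which $Y$ has cohomology. The connecting map $H^u(Y)[-u]\to(\tau^{\le u-1}Y)[1]$ vanishes, because its target is an iterated extension of the objects $H^i(Y)[-i+1]$ with $i<u$, and $\operatorname{Hom}(H^uY,H^iY[u-i+1])=0$ as $u-i+1\ge2$. So $H^u(Y)[-u]$ is a summand of $Y$, hence equal to $Y$. The condition on $s(Y')-s(Y)$ is (T2) together with the hypothesis.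
\end{proof}

\subsection{The functor $\Theta$ and Serre duality}

Since $k$ is algebraically closed, the simple $\Lambda$-bimodules are tensor products over $k$ of simple one-sided modules, so they have finite projective dimension. We may therefore choose a bounded complex $P_\Theta$ of finitely generated projective bimodules representing $\mathbf R\!\operatorname{Hom}_\Lambda(D\Lambda,\Lambda)[2]$, and take
\[
\Theta=-\otimes_\Lambda P_\Theta\;\cong\;\mathbf R\!\operatorname{Hom}_\Lambda(D\Lambda,-)[2].
\]
With the usual sign rules $\Theta\circ[1]=[1]\circ\Theta$ strictly, and $\Theta$ sends triangles to triangles; so no identification is hidden in the formulas below. Serre duality $\operatorname{Hom}(X,\mathbb SY)\cong D\operatorname{Hom}(Y,X)$ and $\mathbb S\Theta\cong[2]$ give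
\begin{equation}\label{eq:serre}
\operatorname{Hom}(\Theta X,Y)\cong\operatorname{Hom}(X,\mathbb S_2Y)\cong D\operatorname{Hom}(Y,X[2]).
\end{equation}
We regard this as a family of perfect pairings $\langle\xi,\eta\rangle\in k$, for $\xi\in\operatorname{Hom}(Y,X[2])$ and $\eta\in\operatorname{Hom}(\Theta X,Y)$. Naturality in $Y$ and $X$ reads
\begin{equation}\label{eq:natural}
\langle\xi u,\eta\rangle=\langle\xi,u\eta\rangle,\qquad \langle v[2]\,\xi,\eta\rangle=\langle\xi,\eta\,\Theta(v)\rangle
\end{equation}
for all morphisms $u,v$ of $\mathcal D$ for which both sides are defined.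

\section{Density forces gradability}\label{sec:grad}

\begin{definition}\label{def:pair}
Let $\mathcal A$ be a heart. A \emph{pair over $\mathcal A$} is an object $N\in\mathcal A$ with a morphism $\varphi\colon\Theta N\to N$. A morphism $(N,\varphi)\to(N',\varphi')$ is a map $a\colon N\to N'$ with $a\varphi=\varphi'\Theta(a)$. For $m\ge0$, with $\mathbb Z/0=\mathbb Z$, a \emph{$\mathbb Z/m$-grading} of $(N,\varphi)$ is a decomposition $N=\bigoplus_{j\in\mathbb Z/m}N_j$ such that the component $\Theta N_j\to N_{j'}$ of $\varphi$ vanishes unless $j'=j+1$.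
\end{definition}

If $e_j\in\operatorname{End}(N)$ are the projectors of the decomposition, the condition is equivalent to
\begin{equation}\label{eq:proj}
\varphi\,\Theta(e_j)=e_{j+1}\varphi\qquad\text{for all }j.
\end{equation}
Indeed, the vanishing of components makes both sides equal to $e_{j+1}\varphi\Theta(e_j)$, and \eqref{eq:proj} gives $e_{j'}\varphi\Theta(e_j)=e_{j'}e_{j+1}\varphi$.

Let $M\in\operatorname{mod}\Lambda$. Then $H^i(\Theta M)=\operatorname{Ext}^{i+2}_\Lambda(D\Lambda,M)$ vanishes for $i>0$ because $\operatorname{gl.dim}\Lambda\le2$, and for the same reason $\tau_2^-=\operatorname{Ext}^2_\Lambda(D\Lambda,-)$ is right exact, so $H^0(\Theta M)\cong M\otimes_\Lambda B$. Hence $\operatorname{Hom}_{\mathcal D}(\Theta M,N)=\operatorname{Hom}_\Lambda(M\otimes_\Lambda B,N)$ for modules $M,N$. A module over the tensor algebra $J$ is a $\Lambda$-module $M$ with a map $M\otimes_\Lambda B\to M$. Therefore finite-dimensional $J$-modules are the same as pairs over $\operatorname{mod}\Lambda$, and gradable modules correspond to pairs with a $\mathbb Z$-grading.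

\begin{lemma}\label{lem:endo}
Let $\Lambda$ be $\tau_2$-finite. Then $\operatorname{Hom}_{\mathcal C_\Lambda}(\pi\Lambda,\pi\Lambda[1])=0$, and $\operatorname{End}_{\mathcal C_\Lambda}(\pi\Lambda)\cong J$ as graded algebras, the summand $\operatorname{Hom}_{\mathcal D}(\Lambda,\Theta^p\Lambda)$ having degree $p$.
\end{lemma}

\begin{proof}
For $n\in\{0,1\}$ we have $\operatorname{Hom}_{\mathcal C_\Lambda}(\pi\Lambda,\pi\Lambda[n])=\bigoplus_p\operatorname{Hom}_{\mathcal D}(\Lambda,\Theta^p\Lambda[n])$. The functor $\Theta$ preserves $\mathcal D^{\le0}$, and $H^0\Theta X=H^0\Theta H^0X$ for $X\in\mathcal D^{\le0}$. So for $p\ge0$ the summand is $H^n(\Theta^p\Lambda)$, which is $B^{\otimes p}$ for $n=0$ and $0$ for $n=1$. For $p=-i<0$, Serre duality and $\mathbb S=\mathbb S_2[2]$ show that $\operatorname{Hom}(\Lambda,\mathbb S_2^i\Lambda[n])$ is dual to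
\[
\operatorname{Hom}(\mathbb S_2^i\Lambda[n],\mathbb S_2\Lambda[2])\cong\operatorname{Hom}(\Lambda,\Theta^{i-1}\Lambda[2-n])=H^{2-n}(\Theta^{i-1}\Lambda)=0 .
\]
For the product, let $f\colon\Lambda\to B^{\otimes p}$ and $g\colon\Lambda\to B^{\otimes q}$ be the maps induced on $H^0$ by two homogeneous endomorphisms. Their composite induces $(g\otimes B^{\otimes p})f$, which sends $1$ to $g(1)\otimes f(1)$. This is the product of $J$.
\end{proof}

\begin{proposition}\label{prop:dense}
Let $\Lambda$ be $\tau_2$-finite, and assume that the cone in $\mathcal C_\Lambda$ of every morphism between objects of $\operatorname{add}\pi\Lambda$ is isomorphic to some $\pi X$. Then every pair over $\operatorname{mod}\Lambda$ has a $\mathbb Z$-grading.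
\end{proposition}

\begin{proof}
Let $M$ be a finite-dimensional $J$-module. As $J$ is finite-dimensional, there is a presentation $J^a\to J^b\to M\to0$. The map $J^a\to J^b$ is induced by a morphism $\pi\Lambda^a\to\pi\Lambda^b$; let $Z$ be its cone. Applying $\operatorname{Hom}(\pi\Lambda,-)$ to the triangle and using $\operatorname{Hom}(\pi\Lambda,\pi\Lambda^a[1])=0$, we get $M\cong\operatorname{Hom}(\pi\Lambda,Z)$ as $J$-modules. By assumption $Z\cong\pi X$, so $M\cong\bigoplus_p\operatorname{Hom}_{\mathcal D}(\Lambda,\Theta^pX)$. The composition rule of the orbit category makes this a graded $J$-module.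
\end{proof}

The $\tau_2$-finiteness of $\Lambda$ gave the finite presentation of $M$. It is not used in Sections~\ref{sec:good}--\ref{sec:hered}, where the cluster category appears only in one example.

\section{Good hearts}\label{sec:good}

\begin{definition}\label{def:good}
A heart $\mathcal A$ is \emph{good} if
\begin{itemize}
\item[(G1)] $\operatorname{Hom}(\mathcal A,\mathcal A[i])=0$ for all $i\ge3$, and
\item[(G2)] every pair over $\mathcal A$ has a $\mathbb Z$-grading.
\end{itemize}
\end{definition}

The heart $\operatorname{mod}\Lambda$ satisfies (G1) since $\operatorname{gl.dim}\Lambda\le2$, so it is good exactly when condition (b) of Theorem~\ref{thm:refined} holds.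

For indecomposable $M,N\in\mathcal A$ we write $M\to N$ if $\operatorname{Hom}(M,N)\ne0$, and $M\rightsquigarrow N$ if $\operatorname{Hom}(\Theta M,N)\ne0$; by \eqref{eq:serre}, the latter means $\operatorname{Hom}(N,M[2])\ne0$. A \emph{mixed path} is a finite, possibly empty, sequence of steps $\to$ or $\rightsquigarrow$ between indecomposable objects of $\mathcal A$. A \emph{mixed cycle} is a closed mixed path with at least one step $\rightsquigarrow$, and it is a \emph{pure cycle} if all its steps are of this kind. Condition (G1) lets us read the steps $\rightsquigarrow$ inside the abelian category $\mathcal A$.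

\begin{lemma}\label{lem:LR}
Let $\mathcal A$ satisfy \textup{(G1)}, and put $L=H^0_{\mathcal A}\Theta$ and $R=H^0_{\mathcal A}\mathbb S_2$, as endofunctors of $\mathcal A$. Then $L$ is right exact, and $\operatorname{Hom}(LM,N)\cong\operatorname{Hom}(\Theta M,N)\cong\operatorname{Hom}(M,RN)$ for $M,N\in\mathcal A$.
\end{lemma}

\begin{proof}
For $i<0$ we have $\operatorname{Hom}(\Theta M,N[i])\cong D\operatorname{Hom}(N,M[2-i])=0$, so $\Theta M\in\mathcal D^{\le0}$ by (T4). This gives the first isomorphism and, by the long exact sequence, the right exactness of $L$. For $i>0$ we have $\operatorname{Hom}(M[i],\mathbb S_2N)\cong D\operatorname{Hom}(N,M[i+2])=0$, so $\mathbb S_2N\in\mathcal D^{\ge0}$ and $\operatorname{Hom}(M,\mathbb S_2N)=\operatorname{Hom}(M,RN)$.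
\end{proof}

For $\mathcal A=\operatorname{mod}\Lambda$ these functors are $\tau_2^-$ and $\tau_2$. Two small algebras show the method and the obstruction. We describe each by its modules, which are representations of a quiver with a relation; $S_i$, $P_i$, $I_i$ are the simple, projective and injective modules at the vertex $i$.

\begin{example}[one tilt suffices]\label{ex:A3}
Let the modules be the representations $V_1\xrightarrow{a}V_2\xrightarrow{b}V_3$ with $ba=0$. A basis of $V_2$ adapted to $\operatorname{im}a\subset\ker b$ shows that the indecomposable modules are $S_1$, $S_2$, $S_3=P_3$, $P_1$ (top $S_1$, socle $S_2$) and $P_2$ (top $S_2$, socle $S_3$). The resolutions $0\to P_3\to P_2\to S_2\to0$ and $0\to P_3\to P_2\to P_1\to S_1\to0$ give $\operatorname{gl.dim}\Lambda=2$. Only $S_1$ has projective dimension $2$, and $\operatorname{Ext}^2(S_1,N)=\operatorname{coker}(N_2\to N_3)$ is nonzero only for $N=S_3$. So the only step $\rightsquigarrow$ is $S_3\rightsquigarrow S_1$. Every pair $(M,\varphi)$ is graded by placing the summands $S_1$ of $M$ in degree $1$ and the others in degree $0$; thus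 $\operatorname{mod}\Lambda$ is good, though not hereditary.

The complex $Y=(P_2\to P_1)$ in degrees $0,1$ has $\operatorname{End}(Y)=k$ and cohomology $H^0=S_3$, $H^1=S_1$. It is indecomposable and not pure. To repair this we move $S_1$ to another layer, together with everything that can be reached from it by mixed paths. Here nothing else can be reached: $S_1\to N$ forces $N=S_1$, and there is no step $S_1\rightsquigarrow N$. Let $\mathcal A'$ consist of the complexes with $H^0\in\operatorname{add}\{S_2,S_3,P_1,P_2\}$, $H^1\in\operatorname{add}S_1$ and no other cohomology. It is a heart (Lemma~\ref{lem:tilt}) and contains $Y$. The class in $\operatorname{Ext}^2(S_1,S_3)$ has become the class of the exact sequence $0\to S_3\to Y\to S_1[-1]\to0$ in $\mathcal A'$. Let $F,F'\in\{S_2,S_3,P_1,P_2\}$ and $n\ge2$. Then $\operatorname{Ext}^n(F,F')=0$ as $F$ has projective dimension $\le1$, $\operatorname{Ext}^{n+1}(S_1,F)=0$, and $\operatorname{Ext}^n(S_1,S_1)=0=\operatorname{Ext}^{n-1}(F,S_1)$ as $S_1$ is injective. These four groups are the spaces $\operatorname{Hom}(A,A'[n])$ for $A,A'$ of the form $F$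 or $S_1[-1]$, so $\operatorname{Hom}(\mathcal A',\mathcal A'[n])=0$, and $\Lambda$ is piecewise hereditary by Lemma~\ref{lem:heredheart}.
\end{example}

\begin{example}[density fails]\label{ex:four}
Take the quiver with arrows $a\colon1\to2$, $b\colon2\to3$, $e\colon3\to4$, $c\colon1\to4$ and the relation $ba=0$. Then $P_4=S_4$, $\operatorname{rad}P_3=P_4$, $\operatorname{rad}P_2=P_3$ and $\operatorname{rad}P_1=S_2\oplus P_4$, so $\operatorname{gl.dim}\Lambda=2$, and $\operatorname{Ext}^1(S_2,N)=\operatorname{coker}(N_2\xrightarrow{b}N_3)$. The modules $I_2=P_1/P_4$ and $I_3=P_2/P_4$ have projective dimension $1$. The modules $I_1=S_1$ and $I_4$ (dimension vector $(1,1,1,1)$, with $a=0$ and $b,c,e$ invertible) both have first syzygy $S_2\oplus P_4$. As $(\tau_2^-N)_i=\operatorname{Ext}^2(I_i,N)$, the module $\tau_2^-N$ vanishes at the vertex $3$ and has dimension $\dim\operatorname{coker}(N_2\to N_3)$ at the vertices $1$ and $4$ and $0$ at the vertex $2$. Hence $(\tau_2^-)^2=0$ and $\Lambda$ is $\tau_2$-finite.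

Let $X$ have dimension vector $(1,0,1,1)$ with $c$ and $e$ invertible. Then $\operatorname{End}(X)=k$, the kernel of $P_1\oplus P_3\to X$ is $S_2\oplus P_4$, and $\operatorname{Ext}^2(X,X)=\operatorname{coker}(X_2\to X_3)=k$. So $X\rightsquigarrow X$ is a pure cycle of length $1$. Choose $0\ne\varphi\colon\Theta X\to X$. A $\mathbb Z$-grading of the indecomposable module $X$ is concentrated in one degree, which would force $\varphi=0$. Thus $(X,\varphi)$ has no $\mathbb Z$-grading and $\pi$ is not dense, by Proposition~\ref{prop:dense}. The move of Example~\ref{ex:A3} is blocked, as it would have to put $X$ into two different layers.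
\end{example}

\section{Good hearts have no cycles}\label{sec:cycles}

\subsection{Pure cycles}

The argument of Example~\ref{ex:four} extends to pure cycles of any length. The one new point is that a grading of $\bigoplus X_i$ need not respect the given decomposition; minimality of the cycle controls the change of decomposition.

\begin{proposition}\label{prop:purecycle}
A good heart has no pure cycles.
\end{proposition}

\begin{proof}
Let $X_0\rightsquigarrow X_1\rightsquigarrow\dots\rightsquigarrow X_{n-1}\rightsquigarrow X_0$ be a pure cycle of minimal length $n$, with indices modulo $n$. The $X_i$ are pairwise non-isomorphic, since otherwise there would be a shorter cycle. If $X_i\rightsquigarrow X_j$, then $X_j\rightsquigarrow\dots\rightsquigarrow X_i\rightsquigarrow X_j$ is a pure cycle of length $r+1$, where $r\in\{0,\dots,n-1\}$ is the residue of $i-j$. So $r=n-1$ and $j=i+1$.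

Choose $0\ne\varphi_i\colon\Theta X_i\to X_{i+1}$, and let $N=\bigoplus X_i$, $\varphi=\sum\varphi_i$. By (G2) the pair has a $\mathbb Z$-grading, and by the Krull--Schmidt property each graded piece is isomorphic to a sum of some of the $X_i$, each $X_i$ occurring once. So there are an automorphism $a$ of $N$ and integers $d_i$ such that the component $\Theta X_i\to X_j$ of $\varphi'=a\varphi\Theta(a)^{-1}$ vanishes unless $d_j=d_i+1$. We have
\[
\varphi'_{i+1,i}=\sum_l a_{i+1,l+1}\,\varphi_l\,\Theta\big((a^{-1})_{l,i}\big),
\]
and $a_{i+1,l+1}\varphi_l\in\operatorname{Hom}(\Theta X_l,X_{i+1})$ vanishes for $l\ne i$. Hence $\varphi'_{i+1,i}=a_{i+1,i+1}\varphi_i\Theta((a^{-1})_{ii})$, which is nonzero by Lemma~\ref{lem:diag}. So $d_{i+1}=d_i+1$ for all $i\in\mathbb Z/n$, and summing over $i$ gives $0=n$.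
\end{proof}

\subsection{Mixed cycles}

We now remove the steps $\to$ from a cycle. Let $f\colon X\to Y$ be a morphism of a heart $\mathcal A$, with kernel $K$, image $I$ and cokernel $C$, and let
\[
\theta_f\colon C\to I[1]\to K[2]
\]
be the composite of the classes of $0\to I\to Y\to C\to0$ and $0\to K\to X\to I\to0$. In a shortest cycle, the step into $X$ must land in $K$ and the step out of $Y$ must factor through $C$, since otherwise one could skip $X$ or $Y$. Suppose for a moment that $K$ and $C$ are indecomposable. If $\theta_f\ne0$, then $K\rightsquigarrow C$ can replace $X\to Y$, and the cycle has one step $\to$ less. If $\theta_f=0$, there is an object $W$ with a filtration whose factors are $K,I,C$; it contains $K$ and maps onto $C$, and if it is indecomposable it replaces both $X$ and $Y$. The difficulty is that $K$, $C$ and $W$ may decompose. We handle this by taking $\dim\operatorname{Hom}(X,Y)$ minimal, and the following two lemmas supply what is needed.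

\begin{lemma}\label{lem:W}
Let $C=C_1\oplus C_2$ with $\theta_f|_{C_2}=0$, and let $\gamma\colon Y\to C\to C_2$ be the projection. There are an exact sequence $0\to X\to W\xrightarrow{q}C_2\to0$ in $\mathcal A$ and a map $p\colon W\to Y$ with $p|_X=f$, $\ker p=K$ and $\gamma p=q$.
\end{lemma}

\begin{proof}
Let $Y_2\subset Y$ be the preimage of $C_2$. The class $C_2\to I[1]$ of $0\to I\to Y_2\to C_2\to0$ maps to $\theta_f|_{C_2}=0$ in $\operatorname{Hom}(C_2,K[2])$. By the triangle $X[1]\to I[1]\to K[2]\to X[2]$ it lifts to a map $C_2\to X[1]$, which defines the sequence $0\to X\to W\to C_2\to0$. Its pushout along $X\to I$ is the sequence of $Y_2$. So there is a map $W\to Y_2$ that extends $X\to I$ and induces the identity of $C_2$, and its kernel is $K$ by the snake lemma. Let $p$ be the composite $W\to Y_2\subset Y$.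
\end{proof}

Write $\delta(M,N)=\dim_k\operatorname{Hom}(M,N)$.

\begin{lemma}\label{lem:compare}
In the situation of Lemma~\ref{lem:W} let $X,Y$ be indecomposable and $f\ne0$. Let $W=W_1\oplus W_2$ be any decomposition, with projections $\pi_1,\pi_2$, and put $X'=\pi_1(X)\subset W_1$ and $Y'=p(W_2)\subset Y$. Then:
\begin{itemize}
\item[(a)] $\operatorname{Hom}(X'',Y)\ne0$ for every indecomposable summand $X''$ of $X'$;
\item[(b)] $\operatorname{Hom}(X,Y'')\ne0$ for every indecomposable summand $Y''$ of $Y'$;
\item[(c)] $\delta(X',Y)<\delta(X,Y)$ or $\delta(X,Y')<\delta(X,Y)$.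
\end{itemize}
\end{lemma}

\begin{proof}
(a) Suppose $p|_{X''}=0$. Then $X''\subset K\subset X$. Since $\pi_1$ is the identity on $W_1\supset X''$, the composite $X''\subset X\xrightarrow{\pi_1}X'\to X''$ is the identity. So $X''$ is a summand of $X$, whence $X=X''\subset K$ and $f=0$, a contradiction.

(b) Let $\rho$ be the composite $W\xrightarrow{\pi_2}W_2\xrightarrow{p}Y'\to Y''$, and suppose $\rho|_X=0$. Then $\rho=\rho'q$ for some $\rho'\colon C_2\to Y''$. Let $\iota\colon Y''\to Y$ be the inclusion, $U\subset W_2$ the preimage of $Y''$ under the epimorphism $W_2\to Y'$, and $u\colon U\to Y''$ the induced epimorphism. Then $\iota u=p|_U$ and $\rho|_U=u$, so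
\[
\rho'\gamma\iota u=\rho'\gamma p|_U=\rho'q|_U=\rho|_U=u,
\]
and $\rho'\gamma\iota=1_{Y''}$. Since $Y$ is indecomposable, $\iota$ is an isomorphism, so $\gamma$ is a monomorphism. Now $\gamma f=0$ gives $f=0$, a contradiction.

(c) The epimorphism $X\to X'$ and the inclusion $Y'\subset Y$ give injections of $\operatorname{Hom}(X',Y)$ and $\operatorname{Hom}(X,Y')$ into $\operatorname{Hom}(X,Y)$. Suppose both are bijective. Then $f$ factors through $X\to X'$, so $X\cap W_2=\ker(X\to X')\subset K$. Also $f$ factors through $Y'$, so $p(X)\subset p(W_2)$, that is, $X\subset W_2+K$. As $K\subset X$, the modular law gives $X=X\cap(W_2+K)=(X\cap W_2)+K=K$, and again $f=0$.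
\end{proof}

\begin{proposition}\label{prop:mixed}
A good heart $\mathcal A$ has no mixed cycles.
\end{proposition}

\begin{proof}
Suppose there is a mixed cycle. Choose one whose length $n$ is minimal and, among those, whose number $r$ of steps $\to$ is minimal. By Proposition~\ref{prop:purecycle}, $r\ge1$, so $n\ge2$. Fix a step $X^0\to Y^0$ of the cycle. We define a set $\mathcal S$ of pairs of indecomposable objects that could replace $(X^0,Y^0)$. The case $n=2$ needs separate care, since there the neighbors of the step are its own ends.

\emph{Case $n\ge3$.} The step is preceded by a step from some $V$ to $X^0$ and followed by a step from $Y^0$ to some $Z$ (with $V=Z$ if $n=3$). Let $P=V$ or $P=LV$ according as the first is of type $\to$ or $\rightsquigarrow$, and let $Q=Z$ or $Q=RZ$ according to the type of the second. By Lemma~\ref{lem:LR}, for indecomposable $M$ the condition $\operatorname{Hom}(P,M)\neq0$ says that there is a step of the first type from $V$ to $M$, and $\operatorname{Hom}(M,Q)\ne0$ says that there is a step of the second type from $M$ to $Z$. Minimality gives: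
\begin{itemize}
\item[(i)] no indecomposable $M$ has $\operatorname{Hom}(P,M)\ne0\ne\operatorname{Hom}(M,Q)$, since replacing $X^0\to Y^0$ by $M$ would give a cycle of length $n-1$ with the same steps $\rightsquigarrow$;
\item[(ii)] there are no indecomposable $K',C'$ with $\operatorname{Hom}(P,K')\ne0$, $K'\rightsquigarrow C'$ and $\operatorname{Hom}(C',Q)\ne0$, since replacing $X^0\to Y^0$ by $K'\rightsquigarrow C'$ would lower $r$.
\end{itemize}
Let $\mathcal S$ consist of the pairs $(X,Y)$ with $\operatorname{Hom}(P,X)$, $\operatorname{Hom}(X,Y)$, $\operatorname{Hom}(Y,Q)$ all nonzero.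

\emph{Case $n=2$.} The cycle is $X^0\to Y^0\rightsquigarrow X^0$. Let $\mathcal S$ consist of the pairs $(X,Y)$ with $\operatorname{Hom}(X,Y)\ne0\ne\operatorname{Hom}(LY,X)$.

In both cases $(X^0,Y^0)\in\mathcal S$. Choose $(X,Y)\in\mathcal S$ with $\delta(X,Y)$ minimal and $0\ne f\colon X\to Y$, with $K,I,C,\theta_f$ as above.

\emph{Step 0: passing to kernel and cokernel.} Let $n\ge3$. By (i), $\operatorname{Hom}(P,Y)=0=\operatorname{Hom}(X,Q)$. So every map $P\to X$ lands in $K$ and every map $Y\to Q$ vanishes on $I$, which gives
\begin{equation}\label{eq:obs3}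
\operatorname{Hom}(P,K)\ne0,\qquad\operatorname{Hom}(C,Q)\ne0,\qquad\operatorname{Hom}(X,Q)=0 .
\end{equation}
Let $n=2$. By Proposition~\ref{prop:purecycle}, $\operatorname{Hom}(LY,Y)=0=\operatorname{Hom}(LX,X)$. So a map $g\colon LY\to X$ satisfies $fg=0$ and $g\,L(f)=0$: it lands in $K$ and factors through $\operatorname{coker}L(f)=LC$. Thus
\begin{equation}\label{eq:obs2}
\operatorname{Hom}(LC,K)\ne0 .
\end{equation}

\emph{Step 1: we may assume that $K$ is indecomposable.} Write $K=K_1\oplus K_2$ with $K_1$ indecomposable and $\operatorname{Hom}(P,K_1)\ne0$ if $n\ge3$, $\operatorname{Hom}(LC,K_1)\ne0$ if $n=2$. Let $\bar X=X/K_2=\bigoplus\bar X_i$ with $\bar X_i$ indecomposable, and let $\bar f\colon\bar X\to Y$ be induced by $f$; its kernel is $K_1$. We claim $\bar f|_{\bar X_i}\ne0$ for all $i$. Otherwise $\bar X_i\subset K_1$; being a summand of $\bar X$, it is a summand of $K_1$, so $\bar X_i=K_1$. Then $K_1\subset X\to\bar X\to\bar X_i$ is an isomorphism, so $K_1=X$ and $f=0$. Next, $\operatorname{Hom}(P,\bar X)\ne0$ because $K_1\subset\bar X$; for $n=2$, the composite of the epimorphism $LY\to LC$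 with a nonzero map $LC\to K_1\subset\bar X$ shows $\operatorname{Hom}(LY,\bar X)\ne0$. Hence $(\bar X_i,Y)\in\mathcal S$ for some $i$. In $\delta(X,Y)\ge\delta(\bar X,Y)=\sum_i\delta(\bar X_i,Y)$ all terms are positive and one is at least $\delta(X,Y)$. So $\bar X$ is indecomposable and $\delta(\bar X,Y)=\delta(X,Y)$. We replace $(X,f)$ by $(\bar X,\bar f)$; Step 0 applies to the new pair.

\emph{Step 2: the object $W$.} Decompose $C$ into indecomposables $C^a$. Let $C_2$ be the sum of those with $\theta_f|_{C^a}=0$ and $C_1$ the sum of the others. For a summand $C^a$ of $C_1$ we have $K\rightsquigarrow C^a$; this is where Step 1 is used. If $n\ge3$, then (ii) and \eqref{eq:obs3} give $\operatorname{Hom}(C_1,Q)=0$, hence $\operatorname{Hom}(C_2,Q)\ne0$. If $n=2$, then $\operatorname{Hom}(LC^a,K)=0$, since otherwise $K\rightsquigarrow C^a\rightsquigarrow K$ is a pure cycle; by \eqref{eq:obs2} there is a map $0\ne g\colon LC_2\to K$. Let $W,p,q,\gamma$ be as in Lemma~\ref{lem:W}, and decompose $W=\bigoplus W^c$ into indecomposables.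

\emph{Step 3: the contradiction.} We find a decomposition $W=W_1\oplus W_2$ such that, in the notation of Lemma~\ref{lem:compare}, $(X'',Y)\in\mathcal S$ and $(X,Y'')\in\mathcal S$ for some indecomposable summands $X''$ of $X'$ and $Y''$ of $Y'$. Then $\delta(X',Y)\ge\delta(X'',Y)\ge\delta(X,Y)$ and $\delta(X,Y')\ge\delta(X,Y'')\ge\delta(X,Y)$ by minimality, against Lemma~\ref{lem:compare}(c). In view of parts (a) and (b) of that lemma, it suffices to show $\operatorname{Hom}(P,X')\ne0\ne\operatorname{Hom}(Y',Q)$ if $n\ge3$, and $\operatorname{Hom}(LY,X')\ne0\ne\operatorname{Hom}(LY',X)$ if $n=2$.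

Let $n\ge3$. Let $W_1$ be the sum of the $W^c$ with $\operatorname{Hom}(P,W^c)\ne0$ and $W_2$ the sum of the others. A nonzero map $P\to K\subset W$ has zero component in $W_2$, so its composite with $\pi_1$ is nonzero, and this composite lands in $X'$. A nonzero map $C_2\to Q$ gives a nonzero map $w\colon W\to Q$ vanishing on $X\supset K$. By (i), $\operatorname{Hom}(W_1,Q)=0$, so $w|_{W_2}\ne0$, and $w|_{W_2}$ induces a nonzero map $Y'\cong W_2/(W_2\cap K)\to Q$.

Let $n=2$. As $L(q)$ is an epimorphism, the composite $LW\xrightarrow{L(q)}LC_2\xrightarrow{g}K\subset W$ is nonzero, so it has a nonzero component $LW^c\to W^{c'}$, and $c\ne c'$ by Proposition~\ref{prop:purecycle}. Let $W_2=W^c$ and let $W_1$ be the sum of the other summands. The map $LC_2\xrightarrow{g}K\subset X\xrightarrow{\pi_1}X'\subset W_1$ has a nonzero component in $W^{c'}$, and composing with the epimorphism $L(\gamma)\colon LY\to LC_2$ gives $\operatorname{Hom}(LY,X')\ne0$. The map $LW_2\to LC_2\xrightarrow{g}K\subset X$ is nonzero by the choice of $c$, and it factors through $LY'$ because $q|_{W_2}=\gamma p|_{W_2}$ factors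 through $Y'$.
\end{proof}

\section{Tilting a good heart}\label{sec:tilt}

In this section and the next, $\mathcal A$ is a good heart and $\mathcal T$ is an isomorphism-closed class of indecomposable objects of $\mathcal A$ that is \emph{closed under mixed successors}: if $M\in\mathcal T$ and $M\to N$ or $M\rightsquigarrow N$, then $N\in\mathcal T$. Let $\mathcal F$ be the class of the other indecomposable objects. The letters $T$ and $F$ denote objects of $\operatorname{add}\mathcal T$ and $\operatorname{add}\mathcal F$. Since $\operatorname{Hom}(T,F)=0$, in a decomposition of $A\in\mathcal A$ into indecomposables the sum $tA$ of the terms in $\mathcal T$ is the largest subobject of $A$ in $\operatorname{add}\mathcal T$. So $tA$ and $fA=A/tA\in\operatorname{add}\mathcal F$ are functorial in $A$, and $A\cong tA\oplus fA$: we have a split torsion pair. Truncation and cohomology without decoration refer to $\mathcal A$. Put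
\begin{align*}
\mathcal D'^{\le i}&=\{X\in\mathcal D^{\le i+1}: H^{i+1}(X)\in\operatorname{add}\mathcal T\},\\
\mathcal D'^{\ge i}&=\{X\in\mathcal D^{\ge i}: H^{i}(X)\in\operatorname{add}\mathcal F\}.
\end{align*}

\begin{lemma}\label{lem:tilt}
This is a bounded t-structure. The map $\tau'^{\le i}Y\to Y$ induces isomorphisms on $H^l$ for $l\le i$ and the inclusion $tH^{i+1}(Y)\subset H^{i+1}(Y)$ on $H^{i+1}$, and $H^l(\tau'^{\le i}Y)=0$ for $l>i+1$. The heart $\mathcal A'$ consists of the objects $N$ with $H^0(N)\in\operatorname{add}\mathcal F$, $H^1(N)\in\operatorname{add}\mathcal T$ and no other cohomology.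
\end{lemma}

\begin{proof}
We have $\mathcal D^{\le i}\subset\mathcal D'^{\le i}\subset\mathcal D^{\le i+1}$ and $\mathcal D^{\ge i+1}\subset\mathcal D'^{\ge i}\subset\mathcal D^{\ge i}$. This gives the two inclusions in the definition of a t-structure, and boundedness. Let $X\in\mathcal D'^{\le i}$ and $Y\in\mathcal D'^{\ge i+1}$. A map $X\to Y$ vanishes on $\tau^{\le i}X$, so it factors through $H^{i+1}(X)[-i-1]$, and $\operatorname{Hom}(H^{i+1}(X)[-i-1],Y)=\operatorname{Hom}(H^{i+1}X,H^{i+1}Y)=0$.

For $Y\in\mathcal D$ complete the composite $\tau^{\le i+1}Y\to H^{i+1}(Y)[-i-1]\to fH^{i+1}(Y)[-i-1]$ to a triangle $Y'\to\tau^{\le i+1}Y\to fH^{i+1}(Y)[-i-1]\to Y'[1]$. The long exact sequence shows that $Y'\to Y$ has the stated effect on cohomology; in particular it is injective on each $H^l$, and $Y'\in\mathcal D'^{\le i}$. So the cohomology of the cone of $Y'\to Y$ is $H^l(Y)/H^l(Y')$, which is $0$ for $l\le i$ and $fH^{i+1}(Y)$ for $l=i+1$. The cone lies in $\mathcal D'^{\ge i+1}$, and $Y'=\tau'^{\le i}Y$. The description of the heart is the intersection of the two definitions for $i=0$.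
\end{proof}

We call $\mathcal A'$ the \emph{tilt} of $\mathcal A$ at $\mathcal T$. By (T3) each $N\in\mathcal A'$ has a natural triangle
\begin{equation}\label{eq:triangleN}
F\longrightarrow N\longrightarrow T[-1]\xrightarrow{\ \xi[-1]\ }F[1],\qquad F=H^0(N),\quad T=H^1(N),\quad \xi\colon T\to F[2],
\end{equation}
and every $\xi\colon T\to F[2]$ arises from an object of $\mathcal A'$. A morphism $a$ of $\mathcal A'$ induces $a_F=H^0(a)$ and $a_T=H^1(a)$. The goal of this section and the next is the following result.

\begin{proposition}\label{prop:tiltgood}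
The tilt $\mathcal A'$ of a good heart $\mathcal A$ at a class $\mathcal T$ closed under mixed successors is good.
\end{proposition}

\begin{lemma}\label{lem:vanish}
We have $\operatorname{Hom}(T,F)=\operatorname{Hom}(F,T[1])=\operatorname{Hom}(F,T[2])=0$, and $\mathcal A'$ satisfies \textup{(G1)}.
\end{lemma}

\begin{proof}
The first and third groups vanish because $\mathcal T$ is closed under the steps $\to$ and $\rightsquigarrow$. Let $0\to T\to E\to F\to0$ be exact in $\mathcal A$. Then $T\subset tE$, and $tE\subset T$ because $tE\to F$ is zero. So $T=tE$ is a summand of $E$, and the sequence splits.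

By \eqref{eq:triangleN}, it suffices to check (G1) on objects $F$ and $T[-1]$. Let $i\ge3$. The groups $\operatorname{Hom}(F,F'[i])$, $\operatorname{Hom}(T,T'[i])$ and $\operatorname{Hom}(T[-1],F[i])=\operatorname{Hom}(T,F[i+1])$ vanish by (G1) for $\mathcal A$. The group $\operatorname{Hom}(F,T[-1][i])=\operatorname{Hom}(F,T[i-1])$ vanishes by (G1) for $i\ge4$ and by the first part for $i=3$.
\end{proof}

The last case shows why closure under $\rightsquigarrow$ is required: a step $T\rightsquigarrow F$ would be a nonzero element of $\operatorname{Hom}(F,T[-1][3])\subset\operatorname{Hom}(\mathcal A',\mathcal A'[3])$. We next describe pairs over $\mathcal A'$ by data over $\mathcal A$.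

\begin{lemma}\label{lem:parts}
Let $N,N'\in\mathcal A'$, with triangles \eqref{eq:triangleN} given by $(F,T,\xi)$ and $(F',T',\xi')$. Every $\varphi\colon\Theta N\to N'$ extends uniquely to a morphism $(\varphi_F,\varphi,\varphi_T[-1])$ from the image under $\Theta$ of the first triangle to the second, with $\varphi_F\colon\Theta F\to F'$ and $\varphi_T\colon\Theta T\to T'$. Moreover:
\begin{itemize}
\item[(a)] $\xi'\varphi_T=\varphi_F[2]\,\Theta(\xi)$;
\item[(b)] $(a\varphi\Theta(b))_F=a_F\varphi_F\Theta(b_F)$ and $(a\varphi\Theta(b))_T=a_T\varphi_T\Theta(b_T)$ for morphisms $a,b$ of $\mathcal A'$;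
\item[(c)] if $\varphi_F=0$ and $\varphi_T=0$, then $\varphi=0$.
\end{itemize}
\end{lemma}

\begin{proof}
By \eqref{eq:serre}, (G1) and Lemma~\ref{lem:vanish},
\begin{align*}
\operatorname{Hom}(\Theta F,T'[-1])&\cong D\operatorname{Hom}(T',F[3])=0,\\
\operatorname{Hom}(\Theta F,T'[-2])&\cong D\operatorname{Hom}(T',F[4])=0,\\
\operatorname{Hom}(\Theta T[-1],F')&\cong D\operatorname{Hom}(F',T[1])=0.
\end{align*}
By the first line, $\Theta F\to\Theta N\to N'$ lifts to $F'$, and the resulting square extends to a morphism of triangles. Two choices of $\varphi_F$ differ by a map factoring through $\Theta F\to T'[-2]$, and two choices of $\varphi_T[-1]$ differ by a map factoring through $\Theta F[1]\to T'[-1]$; both vanish by the second line. Part (a) is the last square of the morphism of triangles, shifted by $1$, and (b) follows from uniqueness. For (c), $\varphi_F=0$ implies that $\varphi$ factors through a map $\psi\colon\Theta T[-1]\to N'$. As $\varphi_T=0$, the composite $\Theta T[-1]\xrightarrow{\psi}N'\to T'[-1]$ vanishes on $\Theta N$, so it factors through $\Theta F[1]\to T'[-1]$ and is zero. Hence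 $\psi$ factors through a map $\Theta T[-1]\to F'$, which is zero by the third line.
\end{proof}

Thus a pair $(N,\varphi)$ over $\mathcal A'$ determines two pairs $(F,\varphi_F)$, $(T,\varphi_T)$ over $\mathcal A$ and the gluing map $\xi$. Call $\mathbb Z/m$-gradings $F=\bigoplus F_j$ and $T=\bigoplus T_j$ of these two pairs \emph{compatible} if the component $T_{i}\to F_{j}[2]$ of $\xi$ vanishes unless $i=j+1$. The shift by one is a normalization: it makes $\xi$ dual to maps $\Theta F_j\to T_{j+1}$ of degree one.

\begin{lemma}\label{lem:compatible}
Let $m\ge0$. A pair $(N,\varphi)$ over $\mathcal A'$ has a $\mathbb Z/m$-grading if and only if $(F,\varphi_F)$ and $(T,\varphi_T)$ have compatible $\mathbb Z/m$-gradings.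
\end{lemma}

\begin{proof}
Given a grading $N=\bigoplus N_j$, put $F_j=H^0(N_j)$ and $T_{j+1}=H^1(N_j)$. These are gradings by Lemma~\ref{lem:parts}(b) applied to inclusions and projections, and they are compatible by the naturality of \eqref{eq:triangleN}. Conversely, for compatible gradings $\xi$ is the direct sum of its components $\xi_j\colon T_{j+1}\to F_j[2]$. Let $N_j\in\mathcal A'$ have the triangle given by $(F_j,T_{j+1},\xi_j)$. The sum of these triangles has last map $\xi[-1]$, so the identities of $F$ and $T$ extend to an isomorphism $\bigoplus N_j\cong N$. For $j'\ne j+1$, the component $\Theta N_j\to N_{j'}$ of $\varphi$ induces, by Lemma~\ref{lem:parts}(b), the components $\Theta F_j\to F_{j'}$ of $\varphi_F$ and $\Theta T_{j+1}\to T_{j'+1}$ of $\varphi_T$. These vanish, so the component vanishes by Lemma~\ref{lem:parts}(c).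
\end{proof}

\section{Gradability survives the tilt}\label{sec:survive}

By (G2) for $\mathcal A$, the pairs $(F,\varphi_F)$ and $(T,\varphi_T)$ have $\mathbb Z$-gradings, but nothing yet makes them compatible with $\xi$, and $\xi$ is not part of any pair over $\mathcal A$. Two observations resolve this. First, a grading with projectors $e_s$ can be linearized: $x=\sum_ss\,e_s$ satisfies $x\varphi-\varphi\Theta(x)=\varphi$, and compatibility becomes the equation $\xi y-x[2]\xi=\xi$ for the operators $x$ on $F$ and $y$ on $T$. Second, solvability of this affine equation can be tested against the dual space $\operatorname{Hom}(\Theta F,T)$, and each element $\eta$ of that space glues $F$ and $T$ to a pair over $\mathcal A$, to which (G2) applies.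

In characteristic $0$ the eigenvalues of $x$ and $y$ then give a $\mathbb Z$-grading. In characteristic $p$ the operator $\sum_jj\,e_j$ is already defined for a $\mathbb Z/p$-grading, so no more than that can be extracted from it. We therefore work relative to a given $\mathbb Z/q$-grading and refine it to a $\mathbb Z/pq$-grading; iterating, the period exceeds the number of summands. On a first reading one may take $q=1$, where $e_0=1$ and all degree conditions are empty.

\subsection{Degree operators}

\begin{lemma}\label{lem:lift}
Let $q\ge1$ and let $N=\bigoplus_{j\in\mathbb Z/q}N_j$ be a $\mathbb Z/q$-grading of a pair $(N,\varphi)$ over the good heart $\mathcal A$. Then $(N,\varphi)$ has a $\mathbb Z$-grading $N=\bigoplus_sN^{(s)}$ with $N_j=\bigoplus_{s\equiv j}N^{(s)}$.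
\end{lemma}

\begin{proof}
Let $\mathcal P$ be the category of pairs over $\mathcal A$ and $\mathcal P_q$ the category of $\mathbb Z/q$-graded pairs with degree-preserving morphisms. Both have finite-dimensional morphism spaces and split idempotents, so they are Krull--Schmidt. Let $U\colon\mathcal P_q\to\mathcal P$ forget the grading. Let $\Delta\colon\mathcal P\to\mathcal P_q$ send $(M,\mu)$ to the object with $\Delta(M)_j=M$ for all $j$ and structure maps $\mu\colon\Theta\Delta(M)_j\to\Delta(M)_{j+1}$. For $N\in\mathcal P_q$ and $t\in\mathbb Z/q$ let $N(t)_j=N_{j+t}$. From $\Delta U(N)_j=\bigoplus_tN_{j+t}$ we get $\Delta U(N)\cong\bigoplus_tN(t)$.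

We may assume that $N$ is indecomposable in $\mathcal P_q$. Write $UN=\bigoplus M_i$ with $M_i$ indecomposable in $\mathcal P$. By (G2), each $M_i$ has a $\mathbb Z$-grading; let $\overline M_i\in\mathcal P_q$ be its reduction modulo $q$. It is indecomposable because $U\overline M_i=M_i$ is. Now $N=N(0)$ is a summand of
\[
\Delta U(N)=\bigoplus_i\Delta U(\overline M_i)\cong\bigoplus_{i,t}\overline M_i(t),
\]
so $N\cong\overline M_i(t)$ for some $i,t$, and the grading of $\overline M_i(t)$ is the reduction of a shifted $\mathbb Z$-grading of $M_i$.
\end{proof}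

\begin{definition}
Let $(N,\varphi)$ be a $\mathbb Z/q$-graded pair, $q\ge1$, with projectors $e_j$. A \emph{degree operator} is a degree-preserving endomorphism $x$ of $N$ with $x\varphi-\varphi\Theta(x)=e_0\varphi$.
\end{definition}

Such an operator counts how often the index has passed from $q-1$ to $0$.

\begin{corollary}\label{cor:degree}
Every $\mathbb Z/q$-graded pair over the good heart $\mathcal A$ has a degree operator.
\end{corollary}

\begin{proof}
Let $e^{(s)}$ be the projectors of the $\mathbb Z$-grading of Lemma~\ref{lem:lift} and $x=\sum_s\lfloor s/q\rfloor e^{(s)}$, with the integers read in $k$. By \eqref{eq:proj}, $\varphi\Theta(x)=\sum_s\lfloor(s-1)/q\rfloor e^{(s)}\varphi$. As $\lfloor s/q\rfloor-\lfloor(s-1)/q\rfloor$ is $1$ if $q\mid s$ and $0$ otherwise, $x\varphi-\varphi\Theta(x)=\sum_{q\mid s}e^{(s)}\varphi=e_0\varphi$.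
\end{proof}

\subsection{Dualizing the gluing condition}

To dualize Lemma~\ref{lem:parts}(a) we must compare $\langle\Theta\xi,\Theta\eta\rangle$ with $\langle\xi,\eta\rangle$. They need not be equal, but the discrepancy is natural, and that is enough.

\begin{lemma}\label{lem:z}
There is a natural automorphism $z$ of the identity functor of $\mathcal D$ with $\langle\Theta\xi,\Theta\eta\rangle=\langle\xi,z_Y\eta\rangle$ for all $\xi\colon Y\to X[2]$ and $\eta\colon\Theta X\to Y$.
\end{lemma}

\begin{proof}
Since $\Theta$ is an equivalence commuting with $[2]$, the pairings $(\xi,\eta)\mapsto\langle\Theta\xi,\Theta\eta\rangle$ are perfect and satisfy \eqref{eq:natural}. So $\langle\Theta\xi,\Theta\eta\rangle=\langle\xi,Z(\eta)\rangle$ for unique linear automorphisms $Z$ of the spaces $\operatorname{Hom}(\Theta X,Y)$. From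
$\langle\xi,Z(u\eta)\rangle=\langle\Theta(\xi u),\Theta\eta\rangle=\langle\xi u,Z\eta\rangle=\langle\xi,uZ(\eta)\rangle$ we get $Z(u\eta)=uZ(\eta)$, and the second identity in \eqref{eq:natural} gives $Z(\eta\Theta(v))=Z(\eta)\Theta(v)$ in the same way. Put $w_X=Z(1_{\Theta X})$. The first rule gives $Z(\eta)=\eta w_X$, so $w_X$ is invertible, and both rules together give $\Theta(v)w_X=Z(\Theta v)=w_{X'}\Theta(v)$ for $v\colon X\to X'$. Thus $w$ is a natural automorphism of the equivalence $\Theta$, so $w_X=z_{\Theta X}$ for a natural automorphism $z$ of the identity, and $Z(\eta)=\eta z_{\Theta X}=z_Y\eta$.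
\end{proof}

Let $(N,\varphi)$ be a pair over $\mathcal A'$ with data $F,T,\xi,\varphi_F,\varphi_T$, and put $\psi_T=\varphi_T\Theta(z_T^{-1})$. As $z_T$ commutes with every endomorphism $y$ of $T$, we have $y\psi_T=(y\varphi_T)\Theta(z_T^{-1})$ and $\psi_T\Theta(y)=(\varphi_T\Theta(y))\Theta(z_T^{-1})$. Hence $(T,\varphi_T)$ and $(T,\psi_T)$ have the same gradings and the same degree operators.

\begin{lemma}\label{lem:perp}
For every $h\colon F\to T$ we have $\langle\xi,\;h\varphi_F-\psi_T\Theta(h)\rangle=0$.
\end{lemma}

\begin{proof}
Let $g=z_T^{-1}h$. Pair both sides of $\xi\varphi_T=\varphi_F[2]\Theta(\xi)\in\operatorname{Hom}(\Theta T,F[2])$ with $\Theta(g)\in\operatorname{Hom}(\Theta F,\Theta T)$. By \eqref{eq:natural} the left side gives $\langle\xi,\varphi_T\Theta(g)\rangle=\langle\xi,\psi_T\Theta(h)\rangle$. The right side gives $\langle\Theta\xi,\Theta(g\varphi_F)\rangle=\langle\xi,z_Tg\varphi_F\rangle=\langle\xi,h\varphi_F\rangle$.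
\end{proof}

\subsection{Refining a grading}

\begin{lemma}\label{lem:xy}
Let $q\ge1$, and let $(F,\varphi_F)$, $(T,\varphi_T)$ carry compatible $\mathbb Z/q$-gradings with projectors $e_j^F,e_j^T$. There are degree operators $x$ of $(F,\varphi_F)$ and $y$ of $(T,\varphi_T)$ with
\begin{equation}\label{eq:xy}
\xi y-x[2]\,\xi=\xi e_0^T .
\end{equation}
\end{lemma}

\begin{proof}
Let $H=\bigoplus_j\operatorname{Hom}(\Theta F_j,T_{j+1})$ and $H^*=\bigoplus_j\operatorname{Hom}(T_{j+1},F_j[2])$, so that $\xi\in H^*$. By \eqref{eq:natural} applied to the projectors, $\operatorname{Hom}(T_i,F_j[2])$ is orthogonal to $\operatorname{Hom}(\Theta F_{j'},T_{i'})$ unless $(i,j)=(i',j')$. So the pairing restricts to a perfect pairing of $H^*$ with $H$.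

Let $\mathcal X$ be the set of all $(x,y)$ with $x$ a degree operator of $(F,\varphi_F)$ and $y$ one of $(T,\varphi_T)$. It is defined by affine equations and is nonempty by Corollary~\ref{cor:degree}, so it is an affine space. The map $\beta\colon\mathcal X\to H^*$, $\beta(x,y)=\xi y-x[2]\xi-\xi e_0^T$, is affine, and by \eqref{eq:natural}
\begin{equation}\label{eq:beta}
\langle\beta(x,y),\eta\rangle=\langle\xi,\;y\eta-\eta\Theta(x)-e_0^T\eta\rangle\qquad(\eta\in H).
\end{equation}
Suppose $0\notin\beta(\mathcal X)$. Write the affine subspace $\beta(\mathcal X)$ as $v+V$ with $V$ linear and $v\notin V$. There is $\eta\in H$ orthogonal to $V$ with $\langle v,\eta\rangle\ne0$, and then $\langle\beta(x,y),\eta\rangle\ne0$ for all $(x,y)\in\mathcal X$.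

Consider $E=F\oplus T\in\mathcal A$ with $E_j=F_j\oplus T_j$, and
\[
\Phi=\begin{pmatrix}\varphi_F&0\\ \eta&\psi_T\end{pmatrix}\colon\Theta F\oplus\Theta T\to F\oplus T .
\]
All entries have degree one, so $(E,\Phi)$ is a $\mathbb Z/q$-graded pair over $\mathcal A$. By Corollary~\ref{cor:degree} it has a degree operator, and since $\operatorname{Hom}(T,F)=0$ this operator has the form $\left(\begin{smallmatrix}x&0\\ h&y\end{smallmatrix}\right)$ with degree-preserving entries. Its defining equation reads
\[
\begin{pmatrix}x\varphi_F&0\\ h\varphi_F+y\eta&y\psi_T\end{pmatrix}-\begin{pmatrix}\varphi_F\Theta(x)&0\\ \eta\Theta(x)+\psi_T\Theta(h)&\psi_T\Theta(y)\end{pmatrix}=\begin{pmatrix}e_0^F\varphi_F&0\\ e_0^T\eta&e_0^T\psi_T\end{pmatrix}.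
\]
The diagonal entries say that $(x,y)\in\mathcal X$. The lower left entry says $y\eta-\eta\Theta(x)-e_0^T\eta=-(h\varphi_F-\psi_T\Theta(h))$. By \eqref{eq:beta} and Lemma~\ref{lem:perp}, $\langle\beta(x,y),\eta\rangle=0$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:refine}
Let $p\ge0$ be the characteristic of $k$ and $q\ge1$. If a pair $(N,\varphi)$ over $\mathcal A'$ has a $\mathbb Z/q$-grading, then it has a $\mathbb Z/pq$-grading, where $\mathbb Z/0=\mathbb Z$.
\end{lemma}

\begin{proof}
Take compatible $\mathbb Z/q$-gradings by Lemma~\ref{lem:compatible}, and $x,y$ as in Lemma~\ref{lem:xy}. As $k$ is algebraically closed, the finite-dimensional commutative algebra $k[x|_{F_j}]$ is a product of local algebras indexed by the roots $\lambda\in k$ of the minimal polynomial of $x|_{F_j}$. The corresponding idempotents give $F_j=\bigoplus_{\lambda\in k}F_{j,\lambda}$, with $x$ preserving $F_{j,\lambda}$ and $x-\lambda$ nilpotent on it. Let $T_j=\bigoplus_\lambda T_{j,\lambda}$ be the decomposition obtained from $y$.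

Put $\varepsilon_j=1$ for $j=q-1$ and $\varepsilon_j=0$ otherwise. On $\Theta F_j$ the equation of the degree operator reads $x\varphi_F-\varphi_F\Theta(x)=\varepsilon_j\varphi_F$, and the idempotents commute with $x$. So the component $\alpha\colon\Theta F_{j,\lambda}\to F_{j+1,\mu}$ of $\varphi_F$ is killed by the operator $\alpha\mapsto x\alpha-\alpha\Theta(x)-\varepsilon_j\alpha$. This operator is the scalar $\mu-\lambda-\varepsilon_j$ plus the difference of two commuting nilpotent operators, so it is invertible unless $\mu=\lambda+\varepsilon_j$. With the bijection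
\[
\sigma(j,\lambda)=(j+1,\lambda+\varepsilon_j)\qquad\text{of }\ O=\mathbb Z/q\times k,
\]
this says that $\varphi_F$ has only components $\Theta F_o\to F_{\sigma(o)}$, for $o\in O$. The same argument with $y$ applies to $\varphi_T$. On $T_{j+1}$, equation \eqref{eq:xy} reads $\xi y-x[2]\xi=\varepsilon_j\xi$, so the component $T_{j+1,\lambda}\to F_{j,\mu}[2]$ of $\xi$ vanishes unless $\lambda-\mu=\varepsilon_j$: the map $\xi$ has only components $T_{\sigma(o)}\to F_o[2]$.

We have $\sigma^q(j,\lambda)=(j,\lambda+1)$. So $\sigma^m(o)=o$ holds if and only if $m=qt$ with $t=0$ in $k$, that is, $m\in pq\mathbb Z$. Thus $\Gamma=\mathbb Z/pq$ acts freely on $O$, and a choice of base points in the orbits gives $\deg\colon O\to\Gamma$ with $\deg\sigma(o)=\deg o+1$. Collecting the $F_o$ and the $T_o$ by degree gives compatible $\Gamma$-gradings, and Lemma~\ref{lem:compatible} applies.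
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:tiltgood}]
Condition (G1) is in Lemma~\ref{lem:vanish}. Let $(N,\varphi)$ be a pair over $\mathcal A'$; it is trivially $\mathbb Z/1$-graded. In characteristic $0$, Lemma~\ref{lem:refine} with $q=1$ gives a $\mathbb Z$-grading. In characteristic $p>0$ it gives, by induction, a $\mathbb Z/p^r$-grading for every $r$. Take $p^r>\nu(N)$. Then some graded piece is zero, and after shifting indices $N_0=0$. Placing $N_i$ in degree $i\in\mathbb Z$ for $0<i<p^r$ gives a $\mathbb Z$-grading, because the only component that closes the cycle has target $N_0=0$.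
\end{proof}

\section{Making indecomposable objects pure}\label{sec:pure}

For a heart $\mathcal A$ and $Y\in\mathcal D$ let $n_{\mathcal A}(Y)=\sum_i\nu(H^i_{\mathcal A}(Y))$. In Example~\ref{ex:A3} the tilt lowered this number from $2$ to $1$. We show that tilts never raise it, and that it can be lowered as long as an indecomposable $Y$ is not pure. The degree-two class that glues the two top cohomology objects tells us where to tilt.

Fix $u\in\mathbb Z$. For $Z\in\mathcal D^{\le u}$ let $\partial_Z$ be the last map of the truncation triangle $\tau^{\le u-1}Z\to Z\to H^u(Z)[-u]\to(\tau^{\le u-1}Z)[1]$, and let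
\[
\kappa_Z\colon H^u(Z)\to H^{u-1}(Z)[2]
\]
be the $u$-th shift of the composite of $\partial_Z$ with $(\tau^{\le u-1}Z)[1]\to H^{u-1}(Z)[-u+2]$. By (T3), $\kappa_Z$ is natural in $Z\in\mathcal D^{\le u}$.

\begin{lemma}\label{lem:count}
Let $\mathcal A'$ be a tilt of the good heart $\mathcal A$ as in Section~\ref{sec:tilt}, let $Y\in\mathcal D^{\le u}$, and write $H^i=H^i_{\mathcal A}(Y)$. Then $n_{\mathcal A'}(Y)\le n_{\mathcal A}(Y)$, with strict inequality if the composite
\begin{equation}\label{eq:top}
tH^u\subset H^u\xrightarrow{\ \kappa_Y\ }H^{u-1}[2]\to fH^{u-1}[2]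
\end{equation}
is nonzero.
\end{lemma}

\begin{proof}
Let $N^i=H^i_{\mathcal A'}(Y)$. The object $N^i[-i]$ is the cone of $\tau'^{\le i-1}Y\to\tau'^{\le i}Y$. By Lemma~\ref{lem:tilt}, the $\mathcal A$-cohomology of both terms embeds in that of $Y$, so the cohomology of the cone is the quotient: $H^i/tH^i=fH^i$ in degree $i$ and $tH^{i+1}$ in degree $i+1$. Thus $N^i$ has parts $F=fH^i$ and $T=tH^{i+1}$.

Let $N\in\mathcal A'$ have data $(F,T,\xi)$ and indecomposable summands $N_l$ with data $(F_l,T_l,\xi_l)$. Then $F=\bigoplus F_l$, $T=\bigoplus T_l$, $\xi=\bigoplus\xi_l$, and $\nu(F_l)+\nu(T_l)\ge1$. So $\nu(N)\le\nu(F)+\nu(T)$. If equality holds, then $F_l=0$ or $T_l=0$ for each $l$, so $\xi=0$. Since $H^i\cong tH^i\oplus fH^i$, we obtain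
\[
n_{\mathcal A'}(Y)=\sum_i\nu(N^i)\le\sum_i\big(\nu(fH^i)+\nu(tH^{i+1})\big)=n_{\mathcal A}(Y),
\]
and the inequality is strict if the class $\xi$ of $N^{u-1}$ is nonzero.

To identify this class, let $Y'=\tau'^{\le u-1}Y$ and $M=N^{u-1}[-u+1]$, and consider the maps $Y\leftarrow Y'\to M$ in $\mathcal D^{\le u}$. The first induces the inclusion $tH^u\subset H^u$ in degree $u$ and an isomorphism in degree $u-1$. The second induces an isomorphism in degree $u$ and the quotient map $H^{u-1}\to fH^{u-1}$ in degree $u-1$. By naturality, $\kappa_{Y'}$ is the restriction of $\kappa_Y$ to $tH^u$, and $\kappa_M$ is the composite of $\kappa_{Y'}$ with the quotient map; so $\kappa_M$ is \eqref{eq:top}. The truncation triangle of $M$ is a shift of the triangle \eqref{eq:triangleN} of $N^{u-1}$, so $\kappa_M=\pm\xi$.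
\end{proof}

\begin{proposition}\label{prop:pure}
If $\operatorname{mod}\Lambda$ is good, then for any indecomposable $Y_1,\dots,Y_m\in\mathcal D$ there is a good heart for which all $Y_l$ are pure.
\end{proposition}

\begin{proof}
Among all good hearts choose $\mathcal A$ with $\sum_ln_{\mathcal A}(Y_l)$ minimal. Suppose $Y=Y_l$ is not pure, and let $u$ be the top degree of its cohomology $H^i$. Then $H^u\ne0\ne\tau^{\le u-1}Y$, so $\partial_Y\ne0$, as otherwise $Y$ would decompose. For $i\le u-2$ we have $\operatorname{Hom}(H^u[-u],H^i[-i+1])=\operatorname{Hom}(H^u,H^i[u-i+1])=0$ by (G1), so $\operatorname{Hom}(H^u[-u],(\tau^{\le u-2}Y)[1])=0$. If $\kappa_Y$ were zero, $\partial_Y$ would factor through $(\tau^{\le u-2}Y)[1]$ and vanish. Hence $\kappa_Y\ne0$.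

Fix decompositions of $H^u$ and $H^{u-1}$ into indecomposables, and terms $B_1$ of $H^u$ and $A_1$ of $H^{u-1}$ such that the component $B_1\to A_1[2]$ of $\kappa_Y$ is nonzero. Thus $A_1\rightsquigarrow B_1$. Let $\mathcal T$ be the class of all indecomposable objects of $\mathcal A$ reachable from $B_1$ by mixed paths, including $B_1$. It is closed under mixed successors, and $A_1\notin\mathcal T$, since a mixed path from $B_1$ to $A_1$ followed by $A_1\rightsquigarrow B_1$ would be a mixed cycle, against Proposition~\ref{prop:mixed}. The tilt $\mathcal A'$ is good by Proposition~\ref{prop:tiltgood}. The inclusion of $B_1$ factors through $tH^u$ and the projection onto $A_1$ factors through $fH^{u-1}$, so \eqref{eq:top} is nonzero. By Lemma~\ref{lem:count}, $\sum_ln_{\mathcal A'}(Y_l)<\sum_ln_{\mathcal A}(Y_l)$, a contradiction.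
\end{proof}

\begin{corollary}\label{cor:nopath}
If $\operatorname{mod}\Lambda$ is good, no indecomposable $X\in\mathcal D$ admits a path to $X[-1]$.
\end{corollary}

\begin{proof}
Let $X=X_0,\dots,X_n\cong X[-1]$ be a path. By Proposition~\ref{prop:pure} there is a heart $\mathcal A$ with $X_i\in\mathcal A[s_i]$ for all $i$. By (T2) a nonzero map $X_i\to X_{i+1}$ forces $s_{i+1}\ge s_i$, and a shift step gives $s_{i+1}=s_i+1$. But $s_n=s_0-1$.
\end{proof}

\section{The hereditary heart}\label{sec:hered}

The heart in Proposition~\ref{prop:pure} depends on the finite set of objects. Corollary~\ref{cor:nopath} does not mention a heart, and it allows us to build one for which all indecomposable objects are pure at once. To see that the construction is bounded we must be able to travel backwards along a map at the cost of a shift.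

\begin{lemma}\label{lem:reverse}
If $f\colon Y\to Y'$ is a nonzero map between indecomposable objects, there is a path from $Y'$ to $Y[1]$.
\end{lemma}

\begin{proof}
If $f$ is an isomorphism, one shift step suffices. Otherwise let $Y\xrightarrow{f}Y'\xrightarrow{g}C\xrightarrow{h}Y[1]$ be a triangle; then $C\ne0$. Let $C_0$ be an indecomposable summand of $C$ with inclusion $i$ and projection $r$. If $rg=0$, then $r=th$ for some $t\colon Y[1]\to C_0$. As $thi=1$, the map $t$ is a split epimorphism from an indecomposable object, hence invertible. Then $h=t^{-1}r$ is a split epimorphism, and $f[1]h=0$ gives $f=0$. If $hi=0$, then $i=gt'$ for some $t'\colon C_0\to Y'$. As $rgt'=1$, the map $t'$ is invertible, $g=it'^{-1}$ is a split monomorphism, and $gf=0$ gives $f=0$. So $Y',C_0,Y[1]$ is a path.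
\end{proof}

\begin{proposition}\label{prop:hered}
If no indecomposable $X\in\mathcal D$ admits a path to $X[-1]$, then $\Lambda$ is piecewise hereditary.
\end{proposition}

\begin{proof}
If $\Lambda$ is a product of algebras, then $\mathcal D$ is the product of their derived categories, the hypothesis passes to each factor, and a finite product of hereditary categories is hereditary. So we may assume that $\Lambda$ is connected and nonzero.

Write $Y\sim Y'$ if there are integers $r,s$ and paths from $Y$ to $Y'[r]$ and from $Y'$ to $Y[s]$. Paths can be shifted and concatenated, so this is an equivalence relation on indecomposable objects. If $\operatorname{Hom}(Y,Y'[j])\ne0$, then $Y\sim Y'$ by Lemma~\ref{lem:reverse}. Each indecomposable $Y$ has $\operatorname{Hom}(\Lambda,Y[j])=H^j(Y)\ne0$ for some $j$, so it is equivalent to an indecomposable projective module; and since $\Lambda$ is connected, any two of these are linked by a chain of nonzero maps between indecomposable projectives, in either direction. So all indecomposable objects are equivalent.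

Fix an indecomposable $X_0$. Let $\mathcal U$ be the additive closure of the indecomposable objects reachable by a path from $X_0$, and $\mathcal V$ the additive closure of the others. Then $\operatorname{Hom}(\mathcal U,\mathcal V)=0$, $\mathcal U[1]\subset\mathcal U$, hence $\mathcal V[-1]\subset\mathcal V$, and every object is the direct sum of an object of $\mathcal U$ and an object of $\mathcal V$. So $\mathcal D^{\le0}=\mathcal U$, $\mathcal D^{\ge0}=\mathcal V[1]$ is a t-structure; let $\mathcal H=\mathcal U\cap\mathcal V[1]$.

Let $Y$ be indecomposable, with paths from $X_0$ to $Y[r]$ and from $Y$ to $X_0[s]$. The set $\{j:Y[j]\in\mathcal U\}$ contains $r$. It is bounded below: if $Y[j]\in\mathcal U$, there is a path from $X_0$ through $Y[j]$ to $X_0[s+j]$, and $s+j\le-1$ would give, after shift steps, a path from $X_0$ to $X_0[-1]$. If $m$ is the minimum of the set, then $Y[m]\in\mathcal U$ and $Y[m-1]\in\mathcal V$, so $Y[m]\in\mathcal H$. Thus every object of $\mathcal D$ is a direct sum of shifts of objects of $\mathcal H$, and the t-structure is bounded.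

Let $A,A'\in\mathcal H$, $n\ge2$ and $\xi\colon A\to A'[n]$, with triangle $A'[n-1]\to E\to A\xrightarrow{\xi}A'[n]$. As $A'[n-1]\in\mathcal D^{\le-1}$ and $A\in\mathcal D^{\ge0}$, this is the truncation triangle of $E$ by (T3). For a direct sum $E$ of shifts of objects of $\mathcal H$ the map $E\to\tau^{\ge0}E$ is a split epimorphism, so $\xi=0$. Lemma~\ref{lem:heredheart} completes the proof.
\end{proof}

\section{Proof of the theorems}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:refined}]
Condition (b) says that $\operatorname{mod}\Lambda$ is good. So (b)$\Rightarrow$(c) is Corollary~\ref{cor:nopath}, (c)$\Rightarrow$(a) is Proposition~\ref{prop:hered}, and (e)$\Rightarrow$(b) is Proposition~\ref{prop:dense}. Condition (e) is a special case of (d). It remains to prove (a)$\Rightarrow$(d).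

Let $\mathcal H$ and $s$ be as in Lemma~\ref{lem:heredheart}. An indecomposable module $M$ receives a nonzero map from one of the finitely many indecomposable projective modules $P$, and then $s(M)-s(P)\in\{0,1\}$. So $s$ takes values in a finite interval $[\alpha,\beta]$ on indecomposable modules. If $M\rightsquigarrow N$ in $\operatorname{mod}\Lambda$, then $\operatorname{Hom}(N,M[2])\ne0$, so $s(M)+2-s(N)\in\{0,1\}$ and $s(N)\ge s(M)+1$. Suppose $(\tau_2^-)^pM\ne0$ with $M$ indecomposable and $p\ge1$. Then $\tau_2^-M$ has an indecomposable summand $N$ with $(\tau_2^-)^{p-1}N\ne0$, and $M\rightsquigarrow N$ by Lemma~\ref{lem:LR}. Repeating this gives a chain of $p$ steps $\rightsquigarrow$, so $p\le\beta-\alpha$. Hence $\tau_2^-$ is nilpotent and $\Lambda$ is $\tau_2$-finite. Density is now Keller's theorem.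
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $\tau_2$-finite $\Lambda$, condition (d) of Theorem~\ref{thm:refined} is the density of $\mathcal D^b(\Lambda)/\mathbb S_2\to\mathcal C_\Lambda$, and it is equivalent to (a).
\end{proof}

\begin{thebibliography}{9}

\bibitem{AO}
Claire Amiot and Steffen Oppermann, \emph{The image of the derived category in the cluster category}, arXiv:1010.1129 (2010).

\bibitem{BBD}
Beilinson, Bernstein and Deligne, \emph{Faisceaux pervers}.

\end{thebibliography}
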